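# Squarefree parts of symbolic powers of edge ideals: regularity at most matching number plus $s$

## 1. Covers, independent sets, matchings and deficiency

All graphs are finite and simple. Let $G$ be a graph with vertex set $V=\{x_1,\dots,x_n\}$ and edge set $E(G)$. For $U\subseteq V$ we write $G[U]$ for the induced subgraph and $N(U)$ for the set of vertices adjacent to some vertex of $U$. We say *set $A$ is matched into $P$* if there is a set of pairwise disjoint edges between $A$ and $P$ that uses every vertex of $A$.

**Definition (three numbers).** An *independent set* is a set of vertices with no edge inside it; $\alpha(G)$ is the largest size of one. A *vertex cover* is a set of vertices that meets every edge; $\tau(G)$ is the smallest size of one. The *matching number* $\mathrm{match}(G)=\nu(G)$ is the largest number of pairwise disjoint edges.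

For the triangle, $\alpha=1$, $\tau=2$, $\nu=1$. For the star $K_{1,n}$ with center $c$ and $n\ge1$ leaves, $\alpha=n$, $\tau=1$, $\nu=1$. The complement of a vertex cover is an independent set and conversely, so for every $U\subseteq V$
$$\alpha(G[U])+\tau(G[U])=|U|. \tag{1}$$
The endpoints of a maximal matching form a cover, so $\nu(G)\le\tau(G)\le 2\nu(G)$. For bipartite $G$, König's theorem says $\tau(G)=\nu(G)$.

**Definition (deficiency).** If $Y$ is independent, then $N(Y)\cap Y=\emptyset$, and we put $N[Y]=N(Y)\cup Y$. Define
$$d(G)=\max\{|Y|-|N(Y)| : Y\subseteq V \text{ independent}\}.$$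
The choice $Y=\emptyset$ shows $d(G)\ge0$.

For the star $K_{1,n}$, taking all leaves gives $d=n-1$, so $\alpha-d=1$. For the triangle, a single vertex gives $1-2=-1$, so $d=0$ and $\alpha-d=1$.

We shall use two textbook facts about a bipartite graph with sides $I$ and $J$. Hall's theorem: $I$ can be matched into $J$ unless some $Z'\subseteq I$ has $|N(Z')|\le|Z'|-1$. The König–Ore deficiency formula: the matching number is $\min_{Y\subseteq I}\bigl(|I|-|Y|+|N(Y)|\bigr)$.

## 2. Edge ideals, symbolic powers and squarefree parts

Let $\mathbb K$ be a field and $S=\mathbb K[x_1,\dots,x_n]$.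

**Definition (regularity).** For a finitely generated graded $S$-module $M$ with graded Betti numbers $\beta_{i,j}(M)$,
$$\mathrm{reg}(M)=\max\{j-i:\beta_{i,j}(M)\ne0\}.$$

A principal ideal generated by a form of degree $e$ has regularity $e$. The ideal $(ab,cd)$ has resolution $0\to S(-4)\to S(-2)^2$, so its nonzero Betti numbers are $\beta_{0,2}=2$ and $\beta_{1,4}=1$, and its regularity is $\max\{2,3\}=3$. Note that a minimal generator of degree $e$ forces $\mathrm{reg}\ge e$, because $\beta_{0,e}\neq0$.

**Definition (edge ideal).** $I(G)=(x_ix_j : x_ix_j\in E(G))\subseteq S$.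

A prime $\mathfrak p_C=(x_i:i\in C)$ contains $I(G)$ exactly when $C$ is a vertex cover. The minimal primes of $I(G)$ are the $\mathfrak p_C$ with $C$ a minimal vertex cover (minimal under inclusion), and so $\mathrm{ht}(I(G))=\tau(G)$. For the triangle on $a,b,c$ the ideal is $(ab,bc,ca)$ and the minimal primes are $(a,b),(b,c),(a,c)$.

**Definition (symbolic power and squarefree part).** Let $I$ be a squarefree monomial ideal with minimal primes $\mathfrak p_1,\dots,\mathfrak p_r$ and $s\ge1$. Its $s$-th symbolic power is $I^{(s)}=\mathfrak p_1^s\cap\dots\cap\mathfrak p_r^s$. The *squarefree part* of a monomial ideal is the ideal generated by the squarefree monomials in it. We write $I^{\{s\}}$ for the squarefree part of $I^{(s)}$, and $I^{[s]}$ for the squarefree part of the ordinary power $I^s$.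

For the triangle, $I^{(2)}=(a,b)^2\cap(b,c)^2\cap(a,c)^2$. The monomial $abc$ lies in all three squares, while $ab\notin(b,c)^2$, and similarly for $bc$ and $ca$. So $I^{\{2\}}=(abc)$. The ordinary square is generated in degree $4$ and three variables leave no room for a squarefree monomial of degree $4$, so $I^{[2]}=0$.

It is known that $I^{\{s\}}\ne0$ if and only if $s\le\mathrm{ht}(I)$. For edge ideals this reads $s\le\tau(G)$, and Lemma 1 will make it visible.

## 3. The inequality $\mathrm{reg}(I(G)^{\{s\}})\le\mathrm{match}(G)+s$

The question is whether, for every graph $G$ and every $s\ge1$ with $I(G)^{\{s\}}\neq0$, the regularity of $I(G)^{\{s\}}$ is at most $\mathrm{match}(G)+s$. It is a conjecture taken from S. A. Seyed Fakhari, "On the Regularity of squarefree part of symbolic powers of edge ideals", arXiv:2303.02791 (2023). Known cases are $s=1$, $s=2$, all $s$ for chordal $G$, and all $s$ for Cameron–Walker graphs. The answer is yes, over every field, and here is what we shall prove.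

**Theorem A.** If $I(G)^{\{s\}}\ne0$, then $\mathrm{reg}(I(G)^{\{s\}})\le\mathrm{match}(G)+s$.

**Theorem B.** If $I(G)^{\{s\}}\ne0$, then
$$\mathrm{reg}(I(G)^{\{s\}})\le\alpha(G)-d(G)+s.$$
Moreover
$$\alpha(G)-d(G)=\min_{Y\text{ independent}}\bigl(|N(Y)|+\alpha(G-N[Y])\bigr),$$
and for every maximum independent set $I$ this number equals the matching number of the bipartite graph of edges between $I$ and $V\setminus I$. In particular $\alpha(G)-d(G)\le\mathrm{match}(G)$.

**Theorem C.**

1. A graph with $\mathrm{match}(G)=m$ and $I(G)^{\{s\}}\ne0$ exists only if $s\le2m$. For $G=mK_3$ ($m$ disjoint triangles), equality holds in Theorem A for all $1\le s\le2m$. So the bound is best possible for every possible pair $(m,s)$.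
2. For every bipartite $G$ with an edge, equality holds in Theorem A at $s=\mathrm{ht}(I(G))=\mathrm{match}(G)$.
3. If $G$ has an induced matching of size $t$ and $1\le s\le t$, then $\mathrm{reg}(I(G)^{\{s\}})\ge t+s$.
4. For $K_n$ ($n\ge2$) and $1\le s\le n-1$, Theorem B is an equality: $\mathrm{reg}=s+1$ (while $\mathrm{match}(K_n)=\lfloor n/2\rfloor$).

**Corollary.** If $G$ is bipartite and $1\le s\le\mathrm{match}(G)$, then $\mathrm{reg}(I(G)^{[s]})\le\mathrm{match}(G)+s$.

## 4. From Betti numbers to vertex covers of induced subgraphs

The purpose of this section is to turn the question into one about the homology of an explicit simplicial complex.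

Conventions: a simplicial complex on a finite set $X$ is a family of subsets of $X$ closed under taking subsets; not every element of $X$ needs to be a vertex. It may be *void* (no faces at all), and then all its reduced homology is $0$. The complex $\{\emptyset\}$ has $\tilde H_{-1}=\mathbb K$ and nothing else. Homology is over $\mathbb K$. For $W\subseteq X$, $\Delta[W]$ is the complex of faces contained in $W$. The Stanley–Reisner ideal $I_\Delta$ is generated by the monomials $x_A=\prod_{i\in A}x_i$ with $A\notin\Delta$, and Hochster's formula says
$$\beta_{i,j}(S/I_\Delta)=\sum_{|W|=j}\dim\tilde H_{j-i-1}(\Delta[W]).$$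

**Lemma 1.** For $A\subseteq V$: $x_A\in I(G)^{(s)}$ if and only if $\tau(G[A])\ge s$. Hence $I(G)^{\{s\}}$ is the Stanley–Reisner ideal of
$$\Delta_s(G)=\{A\subseteq V:\tau(G[A])\le s-1\}.$$

*Proof.* The monomial $x_A$ lies in $\mathfrak p_C^s$ if and only if $|A\cap C|\ge s$. So we must show that $\min_C|A\cap C|=\tau(G[A])$, where $C$ runs over the minimal vertex covers of $G$. For each such $C$, the set $A\cap C$ covers $G[A]$, because an edge inside $A$ has an end in $C$ and that end lies in $A$. This gives $\ge$. Conversely, let $C_0\subseteq A$ be a minimum cover of $G[A]$. Then $C_0\cup(V\setminus A)$ covers $G$: an edge with an end outside $A$ is covered by $V\setminus A$, and an edge inside $A$ is covered by $C_0$. So it contains a minimal cover $C$ of $G$, and $A\cap C\subseteq C_0$. This gives $\le$. $\square$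

In particular $I(G)^{\{s\}}\ne0$ if and only if $\tau(G)\ge s$. Clearly $\Delta_s(G)[W]=\Delta_s(G[W])$. Since $\beta_{i,j}(I)=\beta_{i+1,j}(S/I)$ for $i\ge0$, Hochster's formula becomes
$$\beta_{i,j}(I(G)^{\{s\}})=\sum_{|W|=j}\dim\tilde H_{j-i-2}(\Delta_s(G[W])). \tag{2}$$

A nonzero $\beta_{i,j}$ gives a set $W$ with nonzero homology in degree $k=j-i-2$, so each such $j-i$ is $k+2$. Hence, for any integer $q$:
$$\text{if }\tilde H_k(\Delta_s(G[W]))=0\text{ for all }W\subseteq V,\ k\ge q+s-1,\text{ then }\mathrm{reg}(I(G)^{\{s\}})\le q+s. \tag{3}$$
Conversely, if $k\ge0$ and $\tilde H_k(\Delta_s(G[W]))\ne0$, then $|W|\ge k+2$ (a complex on at most $k+1$ points that has a $k$-face is a simplex), so $i=|W|-k-2\ge0$ and (2) gives $\mathrm{reg}\ge k+2$. So when the ideal is nonzero, its regularity is $2$ plus the largest $k\ge0$ for which some $\tilde H_k(\Delta_s(G[W]))$ is nonzero. The value $k=-1$ plays no role: $\Delta_s(G[W])$ contains every single vertex of $W$, so $\tilde H_{-1}\neq0$ only for $W=\emptyset$, which would need $i=-1$.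

## 5. Stars, triangles and the pentagon by hand

**Star $K_{1,n}$.** Here $\tau=1$, so only $s=1$ is allowed. $\Delta_1$ consists of the isolated point $c$ and the full simplex on the leaves. So $\tilde H_0\ne0$ and nothing else; induced subgraphs are smaller stars or have no edges, in which case $\Delta_1$ is a simplex. So $\mathrm{reg}=2=\mathrm{match}+s$.

**Triangle.** For $s=1$ we get three points, $\tilde H_0\ne0$, and $\mathrm{reg}=2$. For $s=2$ the faces are the sets of size at most $2$, a hollow triangle; $\tilde H_1\neq0$ and $\mathrm{reg}=3$. Both are $\mathrm{match}+s$.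

**Pentagon $C_5$.** Now $\mathrm{match}=2$ and $\tau=3$. For $s=1$, $\Delta_1$ is the complex of independent sets, itself a $5$-cycle, so $\tilde H_1\ne0$ and $\mathrm{reg}=3$. For $s=2$: three vertices of $C_5$ span a path or an edge plus a point, with $\tau=1$; four vertices span a path with three edges, with $\tau=2$. So $\Delta_2$ is the full $2$-skeleton on five vertices, $\tilde H_2\ne0$, and $\mathrm{reg}=4$. For $s=3$ all sets of size at most $4$ are faces, $\Delta_3$ is the boundary of a $4$-simplex, and $\mathrm{reg}=5$. In each case the homology sits in the top dimension, so there is nothing higher, and equality $\mathrm{reg}=2+s$ holds throughout.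

## 6. The bound $\alpha(G)+s$ from dimension, and where it stops

The examples suggest bounding the dimension. Let $A\in\Delta_s(G)$. By (1),
$$|A|=\alpha(G[A])+\tau(G[A])\le\alpha(G)+s-1,$$
so $\dim\Delta_s(G)\le\alpha(G)+s-2$, and the same holds for every $\Delta_s(G[W])$. By (3) with $q=\alpha(G)$,
$$\mathrm{reg}(I(G)^{\{s\}})\le\alpha(G)+s.$$
This settles graphs with $\alpha\le\mathrm{match}$, such as the pentagon or disjoint unions of triangles. It stops exactly at large independent sets: for $K_{1,n}$ it gives $n+1$, while the truth is $2$. The simplex on the leaves has large dimension and no homology. So we have to see large independent sets through homology and not through dimension.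

A natural next move is to take a large independent set $Y$ with complement $P$, decide first which part $B$ of $P$ a face uses, and study the complex of all $A\subseteq Y$ that can be added to $B$. The next lemma makes this legitimate.

## 7. Slicing a complex along part of its vertex set

The purpose of this lemma is to pass from a complex on $B_0\sqcup Y$ to complexes on $Y$ alone, at a cost of $|B|$ homological degrees.

**Lemma 2.** Let $\Gamma$ be a simplicial complex on $B_0\sqcup Y$. For $B\subseteq B_0$ let $\Gamma_B=\{A\subseteq Y:A\cup B\in\Gamma\}$. If $\tilde H_k(\Gamma)\ne0$, then $\tilde H_{k-|B|}(\Gamma_B)\ne0$ for some $B\subseteq B_0$.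

*Proof.* We induct on $|B_0|$. If $B_0=\emptyset$, then $\Gamma_\emptyset=\Gamma$. Otherwise choose $v\in B_0$, and let $\mathrm{del}(v)$ be the complex of faces not containing $v$ and $\mathrm{lk}(v)=\{F:v\notin F,\ F\cup\{v\}\in\Gamma\}$; both are complexes on $(B_0\setminus\{v\})\sqcup Y$. Consider the quotient of the augmented chain complex of $\Gamma$ by that of $\mathrm{del}(v)$. It is spanned by the faces containing $v$. If we list $v$ first, then $\partial[v,a_0,\dots,a_p]=[a_0,\dots,a_p]-[v,\partial(a_0,\dots,a_p)]$, and the first term is zero in the quotient. So, up to sign, the quotient is the augmented chain complex of $\mathrm{lk}(v)$ shifted by one degree. (If $v$ is not a vertex of $\Gamma$, the link is void and the quotient is $0$; this fits our conventions.) The long exact sequence contains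
$$\tilde H_k(\mathrm{del}(v))\to\tilde H_k(\Gamma)\to\tilde H_{k-1}(\mathrm{lk}(v)).$$
The middle term is nonzero, so an outer one is nonzero. For $B'\subseteq B_0\setminus\{v\}$ we have $\mathrm{del}(v)_{B'}=\Gamma_{B'}$ and $\mathrm{lk}(v)_{B'}=\Gamma_{B'\cup\{v\}}$. If $\tilde H_k(\mathrm{del}(v))\neq0$, induction gives $B'$ with $\tilde H_{k-|B'|}(\Gamma_{B'})\ne0$; take $B=B'$. If $\tilde H_{k-1}(\mathrm{lk}(v))\ne0$, induction gives $B'$ with $\tilde H_{k-1-|B'|}(\Gamma_{B'\cup\{v\}})\ne0$; take $B=B'\cup\{v\}$. $\square$

Let us test it on two disjoint stars with centers $p_1,p_2$ and $n$ leaves each, with $s=2$, $P=\{p_1,p_2\}$ and $Y$ the set of leaves. For $B=P$, a set $A$ of leaves belongs to $\Gamma_B$ if and only if $\tau(G[P\cup A])\le1$, that is, if and only if all its leaves hang on the same center. So $\Gamma_B$ is the disjoint union of two simplices of dimension $n-1$. Its dimension is as bad as before, but its only homology is $\tilde H_0$. The reason is visible: once one leaf of $p_1$ is present, adding any other leaf of $p_1$ does not change the cover number. The set $A$ can be replaced by a *closure*,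 and there are few closed sets. Matroids supply such a closure.

## 8. Complexes closed under a matroid closure

Recall that a *matroid* $M$ on a finite set $Y$ is a nonempty family of "independent" subsets of $Y$, closed under taking subsets, such that if $X_1,X_2$ are independent and $|X_1|<|X_2|$, then $X_1\cup\{y\}$ is independent for some $y\in X_2\setminus X_1$. The *rank* $r(A)$ is the largest size of an independent subset of $A$, and the *closure* is $\mathrm{cl}(A)=\{y\in Y:r(A\cup\{y\})=r(A)\}$. A *flat* is a set with $\mathrm{cl}(A)=A$; a *loop* is an element $y$ with $r(\{y\})=0$. We use these textbook facts: $A\subseteq\mathrm{cl}(A)=\mathrm{cl}(\mathrm{cl}(A))$; $A\subseteq A'$ implies $\mathrm{cl}(A)\subseteq\mathrm{cl}(A')$; and if $F\subsetneq F'$ are flats, then $r(F)<r(F')$. A loop lies in $\mathrm{cl}(A)$ for every $A$. (To avoid confusion with independent sets of graphs, we shall speak of matroid-independent sets when needed.)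

**Definition (transversal matroid).** Let $P$ and $Y$ be disjoint vertex sets of a graph. The transversal matroid on $Y$ has as independent sets the subsets of $Y$ that can be matched into $P$.

Example: let $P=\{p_1,p_2\}$, $Y=\{y_1,y_2,y_3\}$, where $y_1,y_2$ are adjacent to $p_1$ only and $y_3$ to both $p_1$ and $p_2$. Then $\{y_1,y_2\}$ has rank $1$ while $\{y_1,y_3\}$ and $\{y_2,y_3\}$ have rank $2$. So $\mathrm{cl}(\{y_1\})=\{y_1,y_2\}$ and $\mathrm{cl}(\{y_3\})=\{y_3\}$. A vertex of $Y$ with no neighbor in $P$ is a loop.

That this is a matroid is a theorem of Edmonds–Fulkerson; here is the exchange property. Let matchings $M_1,M_2$ between $Y$ and $P$ use exactly $X_1,X_2$ in $Y$, with $|X_1|<|X_2|$. The symmetric difference of $M_1$ and $M_2$ consists of paths and cycles whose edges alternate between $M_1$ and $M_2$, and some component has more edges of $M_2$. It is a path that begins and ends with edges of $M_2$, so it has odd length and one of its ends, $y$, lies in $Y$. The vertex $y$ is covered by $M_2$ and not by $M_1$, so $y\in X_2\setminus X_1$. Exchanging the edges of $M_1$ for those of $M_2$ along this path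 gives a matching that uses $X_1\cup\{y\}$ in $Y$. By definition, $r(A)$ is the maximum size of a matching between $A$ and $P$.

The next lemma replaces dimension by rank. We need one fact on posets. The *order complex* of a finite poset $\mathcal Q$ has the chains of $\mathcal Q$ as faces. If $g\le h$ are order-preserving maps $\mathcal Q\to\mathcal Q'$, they induce homotopic maps on order complexes, since together they define an order-preserving map on $\mathcal Q\times\{0<1\}$, whose order complex realizes (order complex of $\mathcal Q$) $\times\,[0,1]$. (Quillen, *Homotopy properties of the poset of nontrivial $p$-subgroups of a group*, Adv. Math. 28 (1978), §1.3.) Consequently, if $f:\mathcal Q\to\mathcal Q$ is order-preserving and idempotent with $x\le f(x)$, then $\mathcal Q$ is homotopy equivalent to $f(\mathcal Q)$: let $\iota:f(\mathcal Q)\to\mathcal Q$ be the inclusion; then $f\circ\iota$ is the identity of $f(\mathcal Q)$, and $\iota\circ f\ge\mathrm{id}$ is homotopic to the identity of $\mathcal Q$.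

**Lemma 3.** Let $M$ be a matroid on $Y$ with rank function $r$ and closure $\mathrm{cl}$. Let $K$ be a nonvoid simplicial complex on $Y$ such that every $A\in K$ satisfies $\mathrm{cl}(A)\in K$ and $r(A)\le\rho$. Then $\tilde H_k(K)=0$ for all $k\ge\rho$.

*Proof.* Since $\emptyset\in K$ and $r(\emptyset)=0$, we have $\rho\ge0$.

Suppose $M$ has a loop $y$. For every $A\in K$ we have $A\cup\{y\}\subseteq\mathrm{cl}(A)\in K$, so $A\cup\{y\}\in K$. Thus $K$ is a cone with apex $y$ and all its reduced homology vanishes.

Suppose $M$ has no loops. If $K=\{\emptyset\}$, its only homology is in degree $-1<\rho$. Otherwise let $\mathcal P$ be the poset of nonempty faces of $K$; its order complex is the barycentric subdivision of $K$. The map $A\mapsto\mathrm{cl}(A)$ sends $\mathcal P$ to $\mathcal P$ by hypothesis, and it is order-preserving and idempotent with $A\le\mathrm{cl}(A)$. So $K$ is homotopy equivalent to the order complex of the image. The image consists of nonempty flats that lie in $K$; their rank is at least $1$ because there are no loops, and at most $\rho$. Along a chain of flats the rank strictly increases, so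 a chain has at most $\rho$ members, and the order complex has dimension at most $\rho-1$. $\square$

For the two stars above with $B=P$ and $\rho=s-1=1$, the image consists of two flats of rank $1$: two points, as it should.

## 9. The cover number does not notice the closure

To apply Lemma 3 to $\Gamma_B$ we need: if $A\in\Gamma_B$, then $\mathrm{cl}(A)\in\Gamma_B$. Suppose for the moment that $B\subseteq P$ and $P=V\setminus Y$. If $B$ is an independent set of $G$, then $G[B\cup A]$ is bipartite, König's theorem gives $\tau(G[B\cup A])=r(A)$ for the transversal matroid of $Y$ and $B$, and closure preserves rank. But if $B$ contains edges, $\tau$ is not a function of the rank. Take $B=\{p_1,p_2\}$ with $p_1p_2$ an edge, $y_1$ adjacent to $p_1$ only, and $y$ adjacent to both. Then $r(\{y_1\})=r(\{y\})=1$, while $\tau(G[B\cup\{y_1\}])=1$ (cover by $p_1$) and $\tau(G[B\cup\{y\}])=2$ (a triangle). What we need is weaker than a formula for $\tau$: only that adding elements of the closure leaves $\tau$ unchanged. That is true, and it is the heart of the proof.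

The lemma allows a third part $R$ with no edges to $Y$. It will be needed in Section 10.

Let $H$ be a graph with $V(H)=P\sqcup R\sqcup Y$, where $Y$ is independent and there are no edges between $R$ and $Y$. Let $M$ be the transversal matroid on $Y$ whose independent sets are the subsets that can be matched into $P$ along edges of $H$, with rank $r$ and closure $\mathrm{cl}$.

**Lemma 4.** For $A\subseteq Y$: $\tau(H[P\cup R\cup\mathrm{cl}(A)])=\tau(H[P\cup R\cup A])$.

Before the proof, a warning example. Let $P=\{p\}$, $R=\emptyset$, $Y=\{a,y\}$ with edges $pa,py$, and $A=\{a\}$. Then $y\in\mathrm{cl}(A)$. Both $\{a\}$ and $\{p\}$ are minimum covers of $H[\{p,a\}]$, but only $\{p\}$ also covers $py$. So we should choose a minimum cover that uses as much of $P$ as possible.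

*Proof.*

**Reduction to one element.** It suffices to prove
$$\tau(H[P\cup R\cup A\cup\{y\}])=\tau(H[P\cup R\cup A])\quad\text{for } y\in\mathrm{cl}(A)\setminus A. \tag{4}$$
Indeed, we add the elements of $\mathrm{cl}(A)\setminus A$ one at a time; each lies in the closure of every set between $A$ and $\mathrm{cl}(A)$, because closure is monotone.

**Choice of the cover.** Among the minimum vertex covers of $H[P\cup R\cup A]$ choose $C$ such that $T:=P\setminus C$ has the smallest possible cardinality. Put $Z:=N(T)\cap A$. An edge between $T$ and $Z$ is covered by $C$ and its end in $T$ is not in $C$, so $Z\subseteq C$. We claim that no vertex of $T$ is adjacent to $y$. Suppose, to the contrary, that $v\in T$ is adjacent to $y$.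

**Step 1: $Z$ can be matched into $T\setminus\{v\}$.** The purpose is to show that a failure would let us trade vertices of $Z$ for vertices of $T$ and so improve $C$. If there is no such matching, Hall's theorem gives $Z'\subseteq Z$ with
$$|N(Z')\cap(T\setminus\{v\})|\le|Z'|-1.$$
Put
$$T'=(T\setminus\{v\})\setminus N(Z'),\qquad C'=(C\setminus Z')\cup(T\setminus T').$$
Since $v\in T\setminus T'$, we have $T'\subsetneq T$.

*Size.* The set $T\setminus T'=\{v\}\cup\bigl(N(Z')\cap(T\setminus\{v\})\bigr)$ has at most $|Z'|$ elements. Since $Z'\subseteq C$, we get $|C'|\le|C|-|Z'|+|Z'|=|C|$.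

*Covering.* An edge of $H[P\cup R\cup A]$ that $C$ covers through a vertex outside $Z'$ is still covered by $C'$. Any other edge has an end in $Z'$. As $Z'\subseteq Y$, and $Y$ is independent with no edges to $R$, the other end $u$ lies in $P$. If $u\in P\setminus T$, then $u\in C$ and $u\notin Z'$, so $u\in C'$. If $u\in T$, then $u\in T\cap N(Z')\subseteq T\setminus T'\subseteq C'$. So the edge is covered.

*Contradiction.* Thus $C'$ is a minimum cover of $H[P\cup R\cup A]$. As $Z'\cap P=\emptyset$, we have $P\cap C'=(P\cap C)\cup(T\setminus T')$, so $P\setminus C'=T'\subsetneq T$. This contradicts the choice of $C$.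

**Step 2: the rank of $A\cup\{y\}$ is too large.** The purpose is to contradict $y\in\mathrm{cl}(A)$. By Step 1 together with the edge $vy$, the set $Z\cup\{y\}$ can be matched into $T$; this matching has $|Z|+1$ edges since $y\notin A$. Take a matching between $A$ and $P$ with $r(A)$ edges. At most $|Z|$ of its edges meet $Z$. The others, at least $r(A)-|Z|$ of them, join $A\setminus Z$ to $P$. By the definition of $Z$, the vertices of $A\setminus Z$ have no neighbors in $T$, so these edges go to $P\setminus T$. They are therefore disjoint from the matching of $Z\cup\{y\}$ into $T$, and the two together form a matching between $A\cup\{y\}$ and $P$ with at least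
$$(r(A)-|Z|)+(|Z|+1)=r(A)+1$$
edges. So $r(A\cup\{y\})>r(A)$, which contradicts $y\in\mathrm{cl}(A)$. This proves the claim.

**Conclusion.** All neighbors of $y$ lie in $P$, and by the claim they lie in $P\setminus T\subseteq C$. So $C$ also covers $H[P\cup R\cup A\cup\{y\}]$, whose cover number is therefore at most $|C|=\tau(H[P\cup R\cup A])$. The opposite inequality is clear, and (4) follows. $\square$

## 10. Mixing the dimension bound with the closure

If we use only slicing and closure, with $Y$ a maximum independent set and $P=V\setminus Y$ a minimum cover, we shall reach the bound $\tau(G)+s$. It is right for stars, but for $m$ disjoint triangles $\tau=2m$, while the dimension argument gave the correct $\alpha+s=m+s$. Neither extreme is enough: for the disjoint union of a triangle and a star $K_{1,n}$ with $n\ge2$, $\mathrm{match}=2$, but $\tau=3$ and $\alpha=n+1\ge3$. The remedy is to treat a part $R$ of the graph by counting, as in Section 6, and the independent part $Y$ by closure, with $P$ separating them.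

**Proposition 5.** Let $V=P\sqcup R\sqcup Y$ with $Y$ independent and no edges between $R$ and $Y$. Put $q=|P|+\alpha(G[R])$. Then $\tilde H_k(\Delta_s(G[W]))=0$ for all $W\subseteq V$, $s\ge1$ and $k\ge q+s-1$. Consequently, if $I(G)^{\{s\}}\ne0$, then $\mathrm{reg}(I(G)^{\{s\}})\le q+s$.

*Proof.*

**Reduction to $W=V$.** Replacing $G,P,R,Y$ by $G[W]$, $P\cap W$, $R\cap W$, $Y\cap W$ preserves the hypotheses and does not increase $q$. So we may assume $W=V$. Put $\Gamma=\Delta_s(G)$ and suppose $\tilde H_k(\Gamma)\ne0$; we must show $k\le q+s-2$.

**Slicing.** The purpose is to get a complex on $Y$. By Lemma 2 with $B_0=P\cup R$ there is $B\subseteq P\cup R$ with $\tilde H_{k-|B|}(\Gamma_B)\ne0$, where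
$$\Gamma_B=\{A\subseteq Y:\tau(G[B\cup A])\le s-1\}.$$
This complex is nonvoid, because it has nonzero homology. Let $P_B=B\cap P$ and $R_B=B\cap R$.

**Closure.** We verify the first hypothesis of Lemma 3. Let $H=G[P_B\sqcup R_B\sqcup Y]$, and take the transversal matroid on $Y$ of subsets that can be matched into $P_B$. Lemma 4 says $\tau(G[B\cup\mathrm{cl}(A)])=\tau(G[B\cup A])$. So $A\in\Gamma_B$ implies $\mathrm{cl}(A)\in\Gamma_B$.

**Rank.** We verify the second hypothesis. Let $A\in\Gamma_B$. A cover of $G[B\cup A]$ contains at least $\tau(G[R_B])$ vertices of $R_B$, to cover the edges inside $R_B$, and at least $r(A)$ vertices of $P_B\cup A$, to cover a matching of $r(A)$ edges between $A$ and $P_B$. These vertex sets are disjoint. A minimum cover has at most $s-1$ vertices, so $\tau(G[R_B])+r(A)\le s-1$, that is,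
$$r(A)\le\rho:=s-1-\tau(G[R_B]).$$

**Count.** By Lemma 3, $\tilde H_{k-|B|}(\Gamma_B)\neq0$ forces $k-|B|\le\rho-1$. With $|B|=|P_B|+|R_B|$ and (1) for $R_B$,
$$k\le|P_B|+|R_B|-\tau(G[R_B])+s-2=|P_B|+\alpha(G[R_B])+s-2\le q+s-2.$$
This proves the vanishing, and (3) gives the bound on the regularity. $\square$

With $P=Y=\emptyset$ this is the bound $\alpha(G)+s$ of Section 6; with $R=\emptyset$ and $P$ a minimum cover it is $\tau(G)+s$. For the triangle plus a star, let $P$ be the center, $Y$ the leaves and $R$ the triangle: $q=1+1=2=\mathrm{match}$.

## 11. Choosing the partition by König–Ore: proof of Theorem A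

We look for a partition with $q\le\mathrm{match}(G)$. Given any independent set $Y$, put
$$P=N(Y),\qquad R=V\setminus N[Y]. \tag{5}$$
Then $Y$ is independent and there are no edges between $R$ and $Y$, so Proposition 5 applies. The union of $Y$ with an independent set of $G[R]$ is independent in $G$, so
$$\alpha(G-N[Y])=\alpha(G[R])\le\alpha(G)-|Y|. \tag{6}$$

**Proof of Theorem A.** Let $I$ be a maximum independent set of $G$. Consider the bipartite graph of edges between $I$ and $V\setminus I$. For $Y\subseteq I$ the set $N(Y)$ is contained in $V\setminus I$, so neighborhoods of subsets of $I$ in this bipartite graph are the same as in $G$. By König–Ore, its matching number is $\min_{Y\subseteq I}(|I|-|Y|+|N(Y)|)$, and it is at most $\mathrm{match}(G)$. So there is $Y\subseteq I$ with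
$$\alpha(G)-|Y|+|N(Y)|\le\mathrm{match}(G).$$
With this $Y$, take $P$ and $R$ as in (5). By (6),
$$q=|P|+\alpha(G[R])\le|N(Y)|+\alpha(G)-|Y|\le\mathrm{match}(G),$$
and Proposition 5 gives $\mathrm{reg}(I(G)^{\{s\}})\le\mathrm{match}(G)+s$. $\blacksquare$

## 12. The best partition of this kind: proof of Theorem B

Put $\kappa=\min_Y\bigl(|N(Y)|+\alpha(G-N[Y])\bigr)$, where $Y$ ranges over the independent sets of $G$. Proposition 5 with the partition (5) gives $\mathrm{reg}(I(G)^{\{s\}})\le\kappa+s$. It remains to identify $\kappa$.

**Step 1: $\kappa\le\alpha(G)-d(G)$.** Let $Y$ be independent with $|Y|-|N(Y)|=d(G)$. By (6), $|N(Y)|+\alpha(G-N[Y])\le|N(Y)|+\alpha(G)-|Y|=\alpha(G)-d(G)$.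

**Step 2: $\kappa\ge\alpha(G)-d(G)$.** Here we compare an arbitrary independent $Y$ with a maximum independent set. Let $Y$ be independent, $I$ a maximum independent set, $I_1=I\cap N(Y)$ and $I_2=I\cap Y$. The sets $I_1$ and $N(I_2)$ are both contained in $N(Y)$, and they are disjoint because $I$ is independent and contains $I_1$ and $I_2$. So $|I_1|\le|N(Y)|-|N(I_2)|$, and
$$|I\cap N[Y]|=|I_1|+|I_2|\le|N(Y)|-|N(I_2)|+|I_2|. \tag{7}$$
As $I_2$ is independent, the right side is at most $|N(Y)|+d(G)$. The rest of $I$ is an independent set of $G-N[Y]$. Hence
$$\alpha(G)=|I\setminus N[Y]|+|I\cap N[Y]|\le\alpha(G-N[Y])+|N(Y)|+d(G).$$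
As $Y$ was arbitrary, $\kappa\ge\alpha(G)-d(G)$. With Step 1, $\kappa=\alpha(G)-d(G)$, which gives the bound and the formula of Theorem B.

**Step 3: the matching description.** Let $I$ be any maximum independent set. By König–Ore the matching number between $I$ and $V\setminus I$ is
$$\alpha(G)-\max_{Y'\subseteq I}\bigl(|Y'|-|N(Y')|\bigr)\ \ge\ \alpha(G)-d(G),$$
since each $Y'\subseteq I$ is independent. For equality we need a subset of $I$ that attains $d(G)$. Let $Y$ be an independent set that attains $d(G)$, and let $I_2=I\cap Y$. By (7) and (6),
$$\alpha(G)=|I\setminus N[Y]|+|I\cap N[Y]|\le\alpha(G)-|Y|+|N(Y)|-|N(I_2)|+|I_2|=\alpha(G)-d(G)+|I_2|-|N(I_2)|.$$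
So $|I_2|-|N(I_2)|\ge d(G)$, and $I_2\subseteq I$ is the subset we need. A matching between $I$ and $V\setminus I$ is a matching of $G$, so $\alpha(G)-d(G)\le\mathrm{match}(G)$. $\blacksquare$

## 13. Disjoint triangles, bipartite graphs, induced matchings, complete graphs

Lower bounds pass from induced subgraphs to $G$: the sum in (2) for $G[W]$ is part of the sum for $G$, so
$$\beta_{i,j}(I(G[W])^{\{s\}})\le\beta_{i,j}(I(G)^{\{s\}})\quad\text{for all }W\subseteq V. \tag{8}$$

**Proof of Theorem C(3).** First let $G=tK_2$ with edge monomials $e_1,\dots,e_t$, and $1\le s\le t$. For this graph $\tau(G[A])$ is the number of edges contained in $A$. By Lemma 1, $I(G)^{\{s\}}$ is generated by the products of $s$ distinct $e_i$'s.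

*Passing to the variables $e_i$.* The $e_i$ are algebraically independent monomials in disjoint pairs of variables. The ring $\mathbb K[x,y]$ is free over $\mathbb K[xy]$ with basis $\{x^a:a\ge0\}\cup\{y^b:b\ge1\}$, because each monomial is uniquely a power of $xy$ times a power of one variable. Taking tensor products, $S$ is free, hence flat, over the polynomial ring $\mathbb K[e_1,\dots,e_t]$. Let $J$ be the ideal of this ring generated by the products of $s$ distinct variables $e_i$, where each $e_i$ has degree $1$. By flatness, tensoring a minimal graded free resolution of $J$ with $S$ gives a free resolution of $JS=I(G)^{\{s\}}$. It is minimal, because the entries of its matrices still lie in the maximal ideal. Each $e_i$ has degree $2$ in $S$, so all internal degrees are doubled: $\beta_{i,2j}(I(G)^{\{s\}})=\beta_{i,j}(J)$.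

*A nonzero Betti number of $J$.* $J$ is the Stanley–Reisner ideal of the complex of all subsets of size at most $s-1$ of a $t$-element set, that is, of the $(s-2)$-skeleton of a simplex on $t$ vertices. It has $\tilde H_{s-2}\ne0$: since $s\le t$, there is a subset of size $s$; its simplicial boundary is a nonzero $(s-2)$-cycle in the skeleton, and the skeleton has no $(s-1)$-faces, so the cycle is not a boundary. (The dimension of this homology is $\binom{t-1}{s-1}$.) By Hochster's formula with $W$ the whole vertex set, $\beta_{i,t}(J)=\dim\tilde H_{t-i-2}$, and $t-i-2=s-2$ for $i=t-s$. So $\beta_{t-s,t}(J)\ne0$, hence $\beta_{t-s,2t}(I(tK_2)^{\{s\}})\neq0$, and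
$$\mathrm{reg}(I(tK_2)^{\{s\}})\ge2t-(t-s)=t+s.$$

For general $G$ with an induced matching of size $t$, the endpoints of this matching induce $tK_2$, and (8) gives the claim. $\blacksquare$

**Proof of Theorem C(1).** We have $I(G)^{\{s\}}\ne0$ if and only if $s\le\tau(G)$, and $\tau(G)\le2\,\mathrm{match}(G)=2m$. So $s\le2m$ is necessary. Now let $G=mK_3$, with $\mathrm{match}(G)=m$ and $\tau(G)=2m$, and let $1\le s\le2m$.

If $s\le m$, choose one edge from each triangle; this is an induced matching of size $m$, and (3) of Theorem C gives $\mathrm{reg}\ge m+s$.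

If $m\le s\le2m$, let $a=s-m$ and $b=2m-s$, so that $a+b=m$. Let $W$ consist of all vertices of $a$ triangles and the endpoints of one edge in each of the other $b$ triangles. Then $\tau(G[W])=2a+b=s$. Deleting a vertex of $W$ turns a triangle into an edge, or an edge into a point, and so lowers $\tau$ by one. By Lemma 1, $x_W\in I(G)^{\{s\}}$ and $x_{W\setminus\{w\}}\notin I(G)^{\{s\}}$ for each $w\in W$. So $x_W$ is a minimal generator, of degree
$$3a+2b=3(s-m)+2(2m-s)=m+s,$$
and $\mathrm{reg}\ge m+s$. In both cases Theorem A gives equality. $\blacksquare$

**Proof of Theorem C(2).** Let $G$ be bipartite with an edge, and $s=\tau(G)=\nu(G)\ge1$ by König's theorem. Let $W$ be the set of endpoints of a maximum matching, so $|W|=2s$. Then $s\le\nu(G[W])\le\tau(G[W])\le\tau(G)=s$, so $\tau(G[W])=s$. For $v\in W$, the graph $G[W\setminus\{v\}]$ is bipartite with $2s-1$ vertices, so $\tau(G[W\setminus\{v\}])=\nu(G[W\setminus\{v\}])\le s-1$. By Lemma 1, $x_W$ is a minimal generator of $I(G)^{\{s\}}$ of degree $2s=\mathrm{match}(G)+s$. So $\mathrm{reg}\ge\mathrm{match}(G)+s$, and Theorem A gives equality. $\blacksquare$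

**Proof of Theorem C(4).** For nonempty $A$ we have $\tau(K_n[A])=|A|-1$, so by Lemma 1 the ideal $I(K_n)^{\{s\}}$ is generated by all squarefree monomials of degree $s+1$. There are such monomials because $s+1\le n$, so $\mathrm{reg}\ge s+1$. Next, $\alpha(K_n)=1$, and the independent sets are $\emptyset$ and the single vertices, with $|Y|-|N(Y)|$ equal to $0$ and $1-(n-1)=2-n\le0$ respectively. So $d(K_n)=0$, and Theorem B gives $\mathrm{reg}\le1+s$. $\blacksquare$

**Proof of the Corollary.** The ideal $I(G)^s$ is generated by products of $s$ edge monomials. A squarefree monomial $x_A$ lies in it if and only if it is divisible by such a product; that product is then squarefree, so its $s$ edges are pairwise disjoint and contained in $A$. So $x_A\in I(G)^s$ if and only if $\nu(G[A])\ge s$. If $G$ is bipartite, then so is $G[A]$, and $\nu(G[A])=\tau(G[A])$ by König's theorem. By Lemma 1, $I(G)^{[s]}=I(G)^{\{s\}}$. This ideal is nonzero since $s\le\mathrm{match}(G)=\tau(G)$, and Theorem A gives $\mathrm{reg}(I(G)^{[s]})\le\mathrm{match}(G)+s$. $\blacksquare$
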